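\title{Turning every free Suslin tree into a Kurepa tree\\ by c.c.c.\ forcing}

\begin{abstract}
We show that, relative to the consistency of ZFC alone, it is consistent that there is a free Suslin tree and that every normal free Suslin tree becomes a Kurepa tree in some c.c.c.\ forcing extension. The main step is a theorem of ZFC: if some $\omega_1$-tree $T$ has no Aronszajn subtree and has $\lambda$ cofinal branches, then $\lambda$ cofinal branches can be added to any normal free Suslin tree $R$ by a c.c.c.\ poset. The conditions are finite approximations to the new branches of $R$, and the splitting pattern of the branches of $T$ prescribes the level by which two new branches must separate. Over a model of $\diamondsuit$, a $\sigma$-closed, $\aleph_2$-c.c.\ poset adds such a tree $T$ with as many branches as desired and preserves free Suslin trees.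
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{tree} is a partial order in which the set of predecessors of each node $x$ is well-ordered; the order type of this set is the \emph{height} $\operatorname{ht}(x)$, and $T_\xi$ denotes the set of nodes of $T$ of height $\xi$. An \emph{$\omega_1$-tree} is a tree of height $\omega_1$ all of whose levels $T_\xi$ are countable. A \emph{cofinal branch} of an $\omega_1$-tree is a downward closed chain $c$ that meets every level, and $c(\xi)$ is its element of height $\xi$. A \emph{Suslin tree} is an $\omega_1$-tree with no uncountable chain and no uncountable antichain (set of pairwise incomparable nodes). A \emph{Kurepa tree} is an $\omega_1$-tree with at least $\omega_2$ cofinal branches. These two notions are far apart: a Suslin tree has no cofinal branch, while a Kurepa tree has more cofinal branches than nodes. An $\omega_1$-tree $T$ is \emph{normal} if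
\begin{enumerate}
\item[(N1)] it has a unique root;
\item[(N2)] every node has at least two immediate successors;
\item[(N3)] for every $x\in T$ and every $\xi<\omega_1$ with $\xi>\operatorname{ht}(x)$ there is $y>x$ of height $\xi$;
\item[(N4)] distinct nodes of the same limit height have distinct sets of predecessors.
\end{enumerate}

A forcing poset is \emph{c.c.c.}\ if every antichain in it (set of pairwise incompatible conditions) is countable. Such a poset preserves all cardinals, so an $\omega_1$-tree remains an $\omega_1$-tree in the extension, but it may acquire new cofinal branches. How many can a Suslin tree acquire?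

One branch is easy. Let $R$ be a normal Suslin tree and force with $R$ itself, higher nodes being stronger conditions. Two nodes have a common upper bound only if they are comparable, so this poset is c.c.c., and by (N3) the generic filter is a cofinal branch. For two branches one would like to force with the tree $R\otimes R$ of all pairs of nodes of equal height, ordered coordinatewise. This tree is never c.c.c. Choose for each $x\in R$ two immediate successors $x^0\neq x^1$. If $(x^0,x^1)<(y^0,y^1)$, then $x^0$ and $x^1$ both lie below or at $y$, which is impossible for distinct nodes of the same height; so the pairs $(x^0,x^1)$ form an uncountable antichain. The obstruction is that the two branches may choose among uncountably many levels at which to separate. It disappears if the separation is fixed in advance. Call a tuple \emph{injective} if its entries are distinct. For an injective tuple $\bar x=(x_0,\dots,x_{n-1})$, $n\ge 1$, of nodes of $R$ of the same height, the \emph{derived tree} $R[\bar x]$ is the set of all tuples $(y_0,\dots,y_{n-1})$ with $y_k\ge x_k$ for all $k<n$ and $\operatorname{ht}(y_0)=\dots=\operatorname{ht}(y_{n-1})$, ordered coordinatewise; $n$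 is its number of \emph{factors}. A normal Suslin tree $R$ is \emph{free} if all of its derived trees are Suslin trees. Forcing with $R[\bar x]$ adds one cofinal branch through each $x_k$, so freeness says that, for every finite $n$, the obvious poset for adding $n$ branches through prescribed distinct nodes is c.c.c. The following question, posed in Krueger's paper \cite{Krueger}, asks whether one can pass from finitely many branches to $\omega_2$ many, for all free trees at once.

\medskip
\noindent\textbf{Question.} \emph{Is it consistent that there exists a free Suslin tree and, for every normal free Suslin tree $R$, there is a c.c.c.\ poset which forces that $R$ is a Kurepa tree?}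
\medskip

The evidence points both ways. Freeness gives any finite number of branches, and Example~\ref{ex:omega1} below shows that it gives $\omega_1$ branches in ZFC. For $\omega_2$ branches no theorem of ZFC is to be expected (Remark~\ref{rem:JS}), so the ground model has to supply something, and it has to supply it for every free Suslin tree that the model contains. We show that a single auxiliary tree serves all of them.

\begin{theorem}\label{thm:answer}
If ZFC is consistent, then so is ZFC together with the statement: there is a free Suslin tree, and for every normal free Suslin tree $R$ some c.c.c.\ poset forces that $R$ is a Kurepa tree.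
\end{theorem}

Say that an $\omega_1$-tree $T$ \emph{has no Aronszajn subtree} if every downward closed set $U\subseteq T$ that meets every level contains a cofinal branch. (Such a $U$ is itself an $\omega_1$-tree, and an Aronszajn tree is an $\omega_1$-tree without cofinal branches.) Theorem~\ref{thm:answer} follows from two results, of which the first is proved in ZFC.

\begin{theorem}\label{thm:transfer}
Let $\lambda$ be an infinite cardinal, and suppose that $T$ is an $\omega_1$-tree with no Aronszajn subtree and with $\lambda$ distinct cofinal branches. Then for every normal free Suslin tree $R$ there is a c.c.c.\ poset of size at most $\lambda+\omega_1$ forcing that $R$ has at least $\lambda$ cofinal branches.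
\end{theorem}

\begin{theorem}\label{thm:model}
Assume $\diamondsuit$ and let $\lambda\ge\omega_2$ be a cardinal. There is a $\sigma$-closed, $\aleph_2$-c.c.\ (hence cardinal-preserving) poset $K$ which forces that there is a free Suslin tree and that there is an $\omega_1$-tree with no Aronszajn subtree and at least $\lambda$ cofinal branches.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
By a theorem of Jensen, $\diamondsuit$ holds in $L$. Force over $L$ with the poset $K$ of Theorem~\ref{thm:model} for $\lambda=\omega_2$. In the extension there is a free Suslin tree, and Theorem~\ref{thm:transfer} gives, for each normal free Suslin tree $R$, a c.c.c.\ poset adding $\omega_2$ cofinal branches to $R$. This poset preserves $\omega_1$ and $\omega_2$, so it forces that $R$ is an $\omega_1$-tree with at least $\omega_2$ cofinal branches.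
\end{proof}

Section~\ref{sec:prelim} collects the facts on trees and forcing that we use. Section~\ref{sec:poset} defines the poset of Theorem~\ref{thm:transfer}, and Section~\ref{sec:ccc}, the core of the paper, proves that it is c.c.c. Section~\ref{sec:model} proves Theorem~\ref{thm:model}. Section~\ref{sec:limits} shows that the number of branches can be made $2^{\omega_1}$, the largest possible, and gives a condition on the derived trees of $R$ that is necessary for adding branches by c.c.c.\ forcing.

\section{Derived trees and standard tools}\label{sec:prelim}

For a node $x$ of a tree and $\xi\le\operatorname{ht}(x)$, let $x\upharpoonright\xi$ be the unique node of height $\xi$ that is $\le x$; for a tuple of nodes the restriction is taken coordinatewise. Put $T_{<\delta}=\bigcup_{\xi<\delta}T_\xi$. Nodes $x,y$ of height at least $\zeta$ are \emph{separated at $\zeta$} if $x\upharpoonright\zeta\neq y\upharpoonright\zeta$. We use constantly that separation persists upward: if $x,y$ are separated at $\zeta$, $x'\ge x$, $y'\ge y$, and $\zeta\le\zeta'\le\min(\operatorname{ht}(x'),\operatorname{ht}(y'))$, then $x',y'$ are separated at $\zeta'$.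

The \emph{height} of an element of a derived tree $R[\bar x]$ always means the common height in $R$ of its entries. If $\bar x$ has height $\gamma$ and $\bar v\in R[\bar x]$, then the elements of $R[\bar x]$ below or equal to $\bar v$ are the tuples $\bar v\upharpoonright\xi$ with $\gamma\le\xi\le\operatorname{ht}(\bar v)$. The tree $R$ is the derived tree of its root. A subset $B$ of a tree $W$ is \emph{dense} if every element of $W$ has an upper bound in $B$.

\begin{lemma}\label{lem:derived}
Let $R$ be a normal $\omega_1$-tree and $W=R[\bar x]$ a derived tree.
\begin{enumerate}
\item[(a)] $W$ is an $\omega_1$-tree. Every element of $W$ is an injective tuple, has at least two immediate successors, and has extensions of every larger countable height.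
\item[(b)] If $W$ has no uncountable antichain, then $W$ is a Suslin tree.
\item[(c)] If $W$ has no uncountable antichain and $B\subseteq W$ is dense and upward closed, then there is $\eta<\omega_1$ such that $B$ contains every element of $W$ of height at least $\eta$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The levels of $W$ are subsets of finite powers of levels of $R$. Injectivity holds because separation persists upward, and the other two properties follow from (N2) and (N3) applied in each coordinate.

(b) Suppose that $W$ has an uncountable chain. Its elements have distinct heights, so its downward closure contains an element $\bar v_\xi$ of each height $\xi\ge\operatorname{ht}(\bar x)$. Let $\bar v'_\xi\neq\bar v_{\xi+1}$ be an immediate successor of $\bar v_\xi$. If $\xi<\zeta$ and $\bar v'_\xi\le\bar v'_\zeta$, then $\bar v'_\xi=\bar v'_\zeta\upharpoonright(\xi+1)=\bar v_\zeta\upharpoonright(\xi+1)=\bar v_{\xi+1}$, which is false. So the $\bar v'_\xi$ form an uncountable antichain.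

(c) Let $\mathcal A\subseteq B$ be maximal among the antichains contained in $B$. It is countable; let $\eta$ exceed the heights of its members. Let $\bar v\in W$ have height at least $\eta$ and take $\bar s\ge\bar v$ in $B$. By maximality $\bar s$ is comparable with some $\bar a\in\mathcal A$, and $\bar a<\bar s$ because $\operatorname{ht}(\bar a)<\eta$. Now $\bar a$ and $\bar v$ lie below $\bar s$, so they are comparable, and $\bar a<\bar v$ by their heights. Hence $\bar v\in B$.
\end{proof}

We recall the textbook facts that are needed.

\smallskip
\noindent\emph{Preservation of cardinals.} A poset is \emph{$\sigma$-closed} if every descending $\omega$-sequence of conditions has a lower bound, and \emph{$\aleph_2$-c.c.}\ if all its antichains have size at most $\omega_1$. A c.c.c.\ poset preserves all cardinals, a $\sigma$-closed poset preserves $\omega_1$, and an $\aleph_2$-c.c.\ poset preserves all cardinals $\ge\omega_2$.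

\smallskip
\noindent\emph{The $\Delta$-system lemma.} If $F_i$ ($i<\omega_1$) are finite sets, there are an uncountable $I\subseteq\omega_1$ and a set $D$, the \emph{root}, with $F_i\cap F_j=D$ for all distinct $i,j\in I$. Under CH the same holds for countable sets $F_i$ ($i<\omega_2$), with $I\subseteq\omega_2$ of size $\omega_2$.

\smallskip
\noindent\emph{Fodor's lemma.} A subset of $\omega_1$ is \emph{club} if it is closed and unbounded, and \emph{stationary} if it meets every club. If $S$ is stationary and $g(i)<i$ for all $i\in S$, then $g$ is constant on a stationary subset of $S$. If a stationary set is split into countably many pieces, one piece is stationary.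

\smallskip
\noindent\emph{The principle $\diamondsuit$.} There are sets $A_\delta\subseteq\delta$ ($\delta<\omega_1$) such that for every $A\subseteq\omega_1$ the set $\{\delta: A\cap\delta=A_\delta\}$ is stationary. It implies CH.

\section{A poset of finite approximations with deadlines}\label{sec:poset}

\subsection*{Why deadlines}
Suppose that a c.c.c.\ poset $P$ forces that $\dot b_\alpha$ ($\alpha<\lambda$) are distinct cofinal branches of $R$. For $\alpha\neq\beta$, a maximal antichain of conditions deciding the first level where $\dot b_\alpha$ and $\dot b_\beta$ differ is countable, so there is $f(\alpha,\beta)<\omega_1$ in the ground model such that $P$ forces $\dot b_\alpha$ and $\dot b_\beta$ to differ at level $f(\alpha,\beta)$. Thus every solution of our problem comes with a function of \emph{deadlines} for separation. This function cannot be bounded on the pairs from an uncountable set $A\subseteq\lambda$: a bound $\gamma$ would make the nodes $b_\alpha(\gamma)$, $\alpha\in A$, distinct elements of the countable set $R_\gamma$. We reverse the observation. We start from a function $f$ and force with finite approximations to the branches that respect the deadlines.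 A family of cofinal branches of an $\omega_1$-tree $T$ provides a natural candidate: let the deadline for $\alpha,\beta$ be a little later than the level at which the $\alpha$th and the $\beta$th branch of $T$ separate. Since the levels of $T$ are countable, among uncountably many branches two agree at any given level, so this function is unbounded on every uncountable set.

\subsection*{The deadline function}
For this section and the next fix $\lambda$, $T$ and $R$ as in Theorem~\ref{thm:transfer}, and distinct cofinal branches $c_\alpha$ ($\alpha<\lambda$) of $T$. For distinct cofinal branches $e,e'$ of $T$ let $\Delta(e,e')$ be the least $\xi$ with $e(\xi)\neq e'(\xi)$. Since $e(\nu)$ determines $e(\xi)$ for $\xi\le\nu$, we have $e(\nu)=e'(\nu)$ if and only if $\nu<\Delta(e,e')$. For distinct $\alpha,\beta<\lambda$ put $\Delta(\alpha,\beta)=\Delta(c_\alpha,c_\beta)$ and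
\[
f(\alpha,\beta)=\omega\cdot(\Delta(\alpha,\beta)+1).
\]
Three properties of $f$ are used.
\begin{enumerate}
\item[(f1)] $f(\alpha,\beta)$ is a countable limit ordinal, and $f(\alpha,\beta)\ge\omega$.
\item[(f2)] If $\alpha\ne\beta$ and $c_\alpha(\nu)=c_\beta(\nu)$, then $f(\alpha,\beta)>\nu$.
\item[(f3)] If $e\neq e'$ are cofinal branches of $T$, $\nu=\Delta(e,e')$, $c_\alpha(\nu)=e(\nu)$ and $c_\beta(\nu)=e'(\nu)$, then $\alpha\neq\beta$ and $f(\alpha,\beta)=\omega\cdot(\nu+1)$.
\end{enumerate}
For (f2), note that $f(\alpha,\beta)>\omega\cdot\Delta(\alpha,\beta)\ge\Delta(\alpha,\beta)>\nu$. For (f3), the branches $c_\alpha,c_\beta$ differ at $\nu$, and below $\nu$ they agree with $e$ and $e'$, which agree with each other; so $\Delta(\alpha,\beta)=\nu$.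

\begin{example}\label{ex:omega1}
For $\lambda=\omega_1$ a tree $T$ as in Theorem~\ref{thm:transfer} exists in ZFC. Let $T$ consist of all functions $s\colon\xi\to\{0,1\}$, $\xi<\omega_1$, that take the value $1$ at most once, ordered by inclusion, and let $c_\alpha$ be the set of restrictions of the characteristic function of $\{\alpha\}$. The levels are countable. Let $U\subseteq T$ be downward closed and meet every level. If $U$ contains all identically zero functions, these form a cofinal branch in $U$. Otherwise the zero function on some $\xi$ is not in $U$, so every member of $U$ of height at least $\xi$ takes the value $1$ at some $\alpha<\xi$; one $\alpha$ occurs at unboundedly many heights, and then $c_\alpha\subseteq U$. Here $\Delta(\alpha,\beta)=\min(\alpha,\beta)+1$. So Theorem~\ref{thm:transfer} adds $\omega_1$ cofinal branches to any normal free Suslin tree by a c.c.c.\ poset. For $\lambda\ge\omega_2$ the tree $T$ is itself a Kurepa tree.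
\end{example}

\subsection*{The poset}
\begin{definition}\label{def:Q}
A condition in $Q$ is either the empty function or a function $p$ with finite nonempty domain $F_p\subseteq\lambda$ and values in a single level $R_{\xi_p}$ such that for all distinct $\alpha,\beta\in F_p$,
\begin{equation}\label{eq:dagger}
\text{if } f(\alpha,\beta)\le\xi_p, \text{ then } p(\alpha) \text{ and } p(\beta) \text{ are separated at } f(\alpha,\beta). \tag{$\dagger$}
\end{equation}
Let $q\le p$ if $F_p\subseteq F_q$ and $p(\alpha)\le_R q(\alpha)$ for all $\alpha\in F_p$.
\end{definition}

The node $p(\alpha)$ is an approximation to the $\alpha$th new branch. Conditions are finite partial functions from $\lambda$ to $R$, so $|Q|\le\lambda+\omega_1$. To verify \eqref{eq:dagger} for a pair $\alpha,\beta$ it suffices to find $\zeta\le\min(\xi_p,f(\alpha,\beta))$ at which $p(\alpha)$ and $p(\beta)$ are separated. A condition need not be an injective function, since two approximations may coincide before their deadline.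

\begin{lemma}\label{lem:density}
\begin{enumerate}
\item[(a)] For every nonempty $p\in Q$ and $\eta<\omega_1$ there is an injective $q\le p$ with $F_q=F_p$ and $\xi_q\ge\eta$.
\item[(b)] For every $p\in Q$ and $\alpha<\lambda$ there is $q\le p$ with $\alpha\in F_q$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $n=|F_p|$. By (N2) every node has at least $2^n\ge n$ extensions $n$ levels higher, so we can choose, one after another, pairwise distinct nodes $q'(\alpha)\ge p(\alpha)$ in $R_{\xi_p+n}$ for $\alpha\in F_p$. By (N3) choose $q(\alpha)\ge q'(\alpha)$ of height $\max(\eta,\xi_p+n)$. Then $q$ is injective. Let $\alpha\neq\beta$ be in $F_p$. If $f(\alpha,\beta)\le\xi_p$, then $q(\alpha),q(\beta)$ are separated at $f(\alpha,\beta)$ by \eqref{eq:dagger} for $p$. Otherwise $f(\alpha,\beta)>\xi_p+n$, because $f(\alpha,\beta)$ is a limit ordinal by (f1), and $q(\alpha),q(\beta)$ are separated at $\xi_p+n$.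

(b) If $p=\emptyset$, map $\alpha$ to the root. Otherwise we may assume $\alpha\notin F_p$ and, by (a), $\xi_p\ge\omega$. Take $m<\omega$ with $2^m>|F_p|$. Since $|R_m|\ge 2^m$, there is $z\in R_m$ lying below no $p(\beta)$. Take $x\ge z$ in $R_{\xi_p}$ and let $q=p\cup\{(\alpha,x)\}$. For $\beta\in F_p$ the nodes $x$ and $p(\beta)$ are separated at $m<\omega\le f(\alpha,\beta)$.
\end{proof}

\begin{lemma}\label{lem:branches}
$Q$ forces that $R$ has a family of distinct cofinal branches indexed by $\lambda$.
\end{lemma}

\begin{proof}
Let $H$ be $Q$-generic and $b_\alpha=\{x\in R: x\le p(\alpha)\text{ for some }p\in H\text{ with }\alpha\in F_p\}$. This set is downward closed. It is a chain, because any $p,p'\in H$ with $\alpha\in F_p\cap F_{p'}$ have a common extension $q$, and $p(\alpha),p'(\alpha)\le q(\alpha)$. By Lemma~\ref{lem:density}, for all $\alpha,\beta<\lambda$ and $\eta<\omega_1$ there is $p\in H$ with $\alpha,\beta\in F_p$ and $\xi_p\ge\eta$. Hence $b_\alpha$ meets every level, and for $\alpha\neq\beta$ the choice $\eta=f(\alpha,\beta)$ shows by \eqref{eq:dagger} that $b_\alpha$ and $b_\beta$ differ at level $f(\alpha,\beta)$.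
\end{proof}

It remains to prove that $Q$ is c.c.c. The following criterion isolates what two conditions need in order to be compatible: on the common part of the domains they must be comparable, and across the disjoint parts they must be separated early enough.

\begin{lemma}[Amalgamation]\label{lem:amalg}
Let $p,q\in Q$ be nonempty with $p$ injective and $\xi_p\le\xi_q$, and let $D=F_p\cap F_q$. Suppose that
\begin{enumerate}
\item[(A1)] $p(\delta)\le q(\delta)$ for all $\delta\in D$;
\item[(A2)] for all $\alpha\in F_p\setminus D$ and $\beta\in F_q\setminus D$, the nodes $p(\alpha)$ and $q(\beta)$ are separated at some $\zeta\le\min(\xi_p,f(\alpha,\beta))$.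
\end{enumerate}
Then $p$ and $q$ are compatible.
\end{lemma}

\begin{proof}
Define $r$ on $F_p\cup F_q$ by $r(\beta)=q(\beta)$ for $\beta\in F_q$, and let $r(\alpha)\ge p(\alpha)$ be any node of height $\xi_q$ for $\alpha\in F_p\setminus D$. By (A1), $r(\alpha)\ge p(\alpha)$ for all $\alpha\in F_p$, so it suffices to check \eqref{eq:dagger} for $r$. A pair from $F_q$ satisfies it because $q\in Q$. For a pair $\alpha\neq\alpha'$ from $F_p$, the nodes $p(\alpha),p(\alpha')$ are separated at $\min(\xi_p,f(\alpha,\alpha'))$: by \eqref{eq:dagger} for $p$ if $f(\alpha,\alpha')\le\xi_p$, and by injectivity of $p$ otherwise. Every remaining pair consists of some $\alpha\in F_p\setminus D$ and some $\beta\in F_q\setminus D$ and is covered by (A2).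
\end{proof}

\section{The countable chain condition}\label{sec:ccc}

Given uncountably many conditions, we must find two that satisfy (A1) and (A2). These demands pull in opposite directions, and (A2) involves both trees: the separation takes place in $R$, while the deadline is computed in $T$. We control each tree by one lemma. In a derived tree of $R$, an unbounded set of elements is dense above some element, which lets us steer conditions coordinate by coordinate. In $T$, any uncountable sequence of branches has a convergent subsequence, which makes the deadlines either constant or as late as we like.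

\begin{lemma}\label{lem:somewheredense}
Let $W$ be a derived tree of $R$, let $S\subseteq\omega_1$ be uncountable, and for $i\in S$ let $\bar t_i\in W$ have height $i$. Then there is $\bar w\in W$ such that for every $\bar v\ge\bar w$ in $W$ the set $\{i\in S:\bar t_i\ge\bar v\}$ is uncountable.
\end{lemma}

\begin{proof}
Let $B$ be the set of $\bar v\in W$ for which $\{i\in S:\bar t_i\ge\bar v\}$ is countable. It is upward closed, and if the lemma fails it is dense. As $R$ is free, $W$ is Suslin, so by Lemma~\ref{lem:derived}(c) there is $\eta\ge\min S$ such that $B$ contains all elements of height $\eta$. There are countably many such elements, each lies below only countably many $\bar t_i$, and every $\bar t_i$ with $i\ge\eta$ lies above one of them. So $S$ is countable, a contradiction.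
\end{proof}

Let $I\subseteq\omega_1$ be uncountable and $\alpha_i<\lambda$ for $i\in I$. We say that the branches $c_{\alpha_i}$ ($i\in I$) \emph{converge} to a cofinal branch $e$ of $T$ if for each $\nu<\omega_1$ we have $c_{\alpha_i}(\nu)=e(\nu)$ for all but countably many $i\in I$. Convergence passes to uncountable subsets of $I$.

\begin{lemma}\label{lem:converge}
Let $I\subseteq\omega_1$ be uncountable and $\alpha_i<\lambda$ for $i\in I$. There are an uncountable $I'\subseteq I$ and a cofinal branch $e$ of $T$ such that the branches $c_{\alpha_i}$ $(i\in I')$ converge to $e$.
\end{lemma}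

\begin{proof}
Let $U$ be the set of $x\in T$ such that $x\in c_{\alpha_i}$ for uncountably many $i\in I$. It is downward closed. It meets every level, because each $c_{\alpha_i}$ passes through the countable set $T_\xi$. Since $T$ has no Aronszajn subtree, $U$ contains a cofinal branch $e$. Choose recursively distinct $i_\xi\in I$ ($\xi<\omega_1$) with $e(\xi)\in c_{\alpha_{i_\xi}}$, and let $I'=\{i_\xi:\xi<\omega_1\}$. If $\xi\ge\nu$, then $e(\nu)\le e(\xi)$, so $c_{\alpha_{i_\xi}}(\nu)=e(\nu)$.
\end{proof}

\subsection*{The smallest case: one shared and one private coordinate}
Consider conditions $p_i=\{(\delta,a_i),(\alpha_i,b_i)\}$, $i<\omega_1$, where the $\alpha_i$ are distinct and different from $\delta$, $a_i\neq b_i$, and $\xi_i=\xi_{p_i}\ge i$. We look for $i\ne j$ with $a_i\le a_j$ such that $b_i,b_j$ are separated at some $\zeta\le\min(\xi_i,f(\alpha_i,\alpha_j))$. Although $a_i\neq b_i$, the level at which these nodes separate may grow with $i$, and then no derived tree with two factors contains uncountably many of the pairs $(a_i,b_i)$. The way out is to look at the \emph{traces} $a_i\upharpoonright i$ and $b_i\upharpoonright i$. There are two cases, shown in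 Figure~\ref{fig:cases}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8, every node/.style={font=\small}]
\foreach \y/\t in {0/$\gamma$,1/$\eta$,1.6/$\eta+1$,3/$\xi_i$,4.2/$\xi_j$}
  {\draw[dotted] (-0.6,\y)--(3.2,\y); \node[left] at (-0.6,\y) {\t};}
\draw[thick] (0,0)--(0,4.2);
\draw[thick] (2,0)--(2,1)--(1.4,1.6)--(1.4,3);
\draw[thick] (2,1)--(2.6,1.6)--(2.6,4.2);
\foreach \x/\y/\t in {0/0/$x_0$,0/1/$w_0$,0/3/$a_i$,0/4.2/$a_j$,2/0/$x_1$,1.4/3/$b_i$,2.6/4.2/$b_j$}
  {\fill (\x,\y) circle (2pt); \node[above right] at (\x,\y) {\t};}
\fill (2,1) circle (2pt); \node[below right] at (2,1) {$w_1$};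
\foreach \y/\t in {1/$i$,2.2/$\xi_i$,3.1/$j$,4.2/$\xi_j$}
  {\draw[dotted] (6,\y)--(9,\y); \node[left] at (6,\y) {\t};}
\draw[thick] (7,0)--(7,4.2);
\draw[thick] (7,1.4)--(8.1,2.2);
\draw[thick] (7,3.4)--(8.1,4.2);
\foreach \x/\y/\t in {8.1/2.2/$b_i$,8.1/4.2/$b_j$}
  {\fill (\x,\y) circle (2pt); \node[above right] at (\x,\y) {\t};}
\foreach \x/\y/\t in {7/2.2/$a_i$,7/4.2/$a_j$}
  {\fill (\x,\y) circle (2pt); \node[above left] at (\x,\y) {\t};}
\end{tikzpicture}
\caption{Two compatible conditions $\{(\delta,a_i),(\alpha_i,b_i)\}$ and $\{(\delta,a_j),(\alpha_j,b_j)\}$, drawn in the tree $R$, with $a_i\le a_j$. Left: $a_i,b_i$ separate below a fixed level $\gamma$, and freeness allows $b_i,b_j$ to be separated at $\eta+1$. Right: $a_j,b_j$ agree up to level $j$, so $b_j$ passes through $a_i$, and $b_i,b_j$ separate where $b_i,a_i$ do.}\label{fig:cases}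
\end{figure}

\smallskip
\noindent\emph{Distinct traces.} Suppose that $a_i\upharpoonright i\neq b_i\upharpoonright i$ for all but countably many $i$. For limit $i$, (N4) shows that $a_i,b_i$ are separated below $i$. By Fodor's lemma there are $\gamma$, distinct $x_0,x_1\in R_\gamma$ and an uncountable $S\subseteq\omega_1\setminus\gamma$ with $a_i\ge x_0$, $b_i\ge x_1$ for $i\in S$. By Lemma~\ref{lem:converge} we may shrink $S$ so that the $c_{\alpha_i}$ ($i\in S$) converge to some $e$. Apply Lemma~\ref{lem:somewheredense} to $\bar t_i=(a_i\upharpoonright i,b_i\upharpoonright i)$ in $R[(x_0,x_1)]$ and obtain $(w_0,w_1)$, of height $\eta$. Discard the countably many $i\in S$ with $c_{\alpha_i}(\eta+1)\neq e(\eta+1)$; then $f(\alpha_i,\alpha_j)>\eta+1$ for all remaining $i\neq j$, by (f2). Let $u\neq u'$ be immediate successors of $w_1$, and $u_0$ one of $w_0$. Pick $i$ with $\bar t_i\ge(u_0,u)$, let $v\ge u'$ have height $\xi_i$, and pick $j\neq i$ with $\bar t_j\ge(a_i,v)$. Then $a_i\le a_j$, and $b_i\ge u$, $b_j\ge u'$ are separated at $\eta+1$, before the deadline. Freeness is what allows the two coordinates of $\bar t_j$ to be steered independently.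

\smallskip
\noindent\emph{Equal traces.} Suppose that $a_i\upharpoonright i=b_i\upharpoonright i$ for all $i$ in an uncountable set $S$. Now nothing can be steered: once $a_j\upharpoonright j\ge a_i$, also $b_j\ge a_i$. The deadlines come to the rescue. Apply Lemma~\ref{lem:somewheredense} to $t_i=a_i\upharpoonright i$ in $R$, obtain $w$, pick $i\in S$ with $t_i\ge w$, and pick $j\in S$ with $t_j\ge a_i$, $j>i$ and $j\ge f(\alpha_i,\delta)$. Then $a_i\le a_j$ and $b_j\upharpoonright\xi_i=a_i$. The nodes $b_i$ and $a_i$ are separated at $\zeta=\min(\xi_i,f(\alpha_i,\delta))$, by \eqref{eq:dagger} or because $a_i\ne b_i$; hence so are $b_i$ and $b_j$. It remains to compare deadlines. Since $a_j,b_j$ are not separated at $j$, \eqref{eq:dagger} for $p_j$ gives $f(\alpha_j,\delta)>j\ge f(\alpha_i,\delta)$, so $\Delta(\alpha_j,\delta)>\Delta(\alpha_i,\delta)$. Thus $c_{\alpha_j}$ agrees with $c_\delta$ at level $\Delta(\alpha_i,\delta)$, and (f3) gives $f(\alpha_i,\alpha_j)=f(\alpha_i,\delta)\ge\zeta$. The pair $(\alpha_i,\alpha_j)$ inherits both its separation and its deadline from the pair $(\alpha_i,\delta)$. Here it matters that $f$ comes from a tree.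

\subsection*{The general case}
With more coordinates both phenomena occur together, and there are also pairs of coordinates whose branches in $T$ converge to different limits. For these the deadline is constant, and it has already been met inside each single condition.

\begin{proposition}\label{prop:ccc}
$Q$ is c.c.c.
\end{proposition}

\begin{proof}
Let $p_i$ ($i<\omega_1$) be nonempty conditions; we find $i\neq j$ such that $p_i,p_j$ are compatible. Write $F_i=F_{p_i}$ and $\xi_i=\xi_{p_i}$.

\smallskip
\noindent\emph{Step 1: the domains.} Replacing each $p_i$ by an extension as in Lemma~\ref{lem:density}(a), we may assume that $p_i$ is injective and $\xi_i\ge i$. If we pass to an uncountable set of indices and re-index it in increasing order, then $\xi_i\ge i$ still holds, since the $\nu$th element of a set of ordinals is at least $\nu$. By the $\Delta$-system lemma we may assume that there are $n\ge1$, $d\le n$ and $D=\{\delta_k:k<d\}$ such that $F_i=\{\alpha^i_0,\dots,\alpha^i_{n-1}\}$ with distinct $\alpha^i_k$, $\alpha^i_k=\delta_k$ for $k<d$, and $F_i\cap F_j=D$ for $i\neq j$. The coordinates $k<d$ are \emph{shared}, the coordinates $k\ge d$ are \emph{private}. Put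 $y_i(k)=p_i(\alpha^i_k)$, a node of height $\xi_i\ge i$.

\smallskip
\noindent\emph{Step 2: limits in $T$.} Apply Lemma~\ref{lem:converge} to the coordinates $0,\dots,n-1$ in turn and re-index. We obtain cofinal branches $e_k$ ($k<n$) of $T$ such that
\begin{equation}\label{eq:conv}
\text{for all }\nu<\omega_1\text{ and }k<n:\quad c_{\alpha^i_k}(\nu)=e_k(\nu)\text{ for all but countably many }i.
\end{equation}
For $k<d$ this says $e_k=c_{\delta_k}$. Write $k\sim_T l$ if $e_k=e_l$; distinct shared coordinates are not $\sim_T$-equivalent. For $k\not\sim_T l$ let $\Delta_{kl}=\Delta(e_k,e_l)$ and $f_{kl}=\omega\cdot(\Delta_{kl}+1)$. By \eqref{eq:conv}, after discarding countably many $i$ and re-indexing, $c_{\alpha^i_k}(\Delta_{kl})=e_k(\Delta_{kl})$ for all $i$ and all pairs $k\not\sim_T l$. By (f3),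
\begin{equation}\label{eq:const}
k\not\sim_T l\ \Longrightarrow\ f(\alpha^i_k,\alpha^j_l)=f_{kl}\text{ for all }i,j.
\end{equation}
From now on the indexing is fixed.

\smallskip
\noindent\emph{Step 3: traces in $R$.} Let $\gamma_0<\omega_1$ be at least $\omega$ and at least all $f_{kl}$. Let $i>\gamma_0$ be a limit ordinal. By (N4), distinct nodes of height $i$ are separated at some level below $i$, so there is $\gamma_i$ with $\gamma_0\le\gamma_i<i$ such that for all $k,l<n$ we have $y_i(k)\upharpoonright i=y_i(l)\upharpoonright i$ if and only if $y_i(k)\upharpoonright\gamma_i=y_i(l)\upharpoonright\gamma_i$. By Fodor's lemma $\gamma_i$ takes a constant value $\gamma\ge\gamma_0$ on a stationary set, and since $(R_\gamma)^n$ is countable there are a stationary $S$, consisting of limit ordinals above $\gamma$, and nodes $x_0,\dots,x_{n-1}\in R_\gamma$ such that for all $i\in S$ and $k,l<n$,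
\begin{equation}\label{eq:trace}
y_i(k)\upharpoonright\gamma=x_k,\qquad\text{and}\qquad y_i(k)\upharpoonright i=y_i(l)\upharpoonright i\iff x_k=x_l .
\end{equation}
Write $k\sim_R l$ if $x_k=x_l$. If $k\not\sim_T l$ and $i\in S$, then $f(\alpha^i_k,\alpha^i_l)=f_{kl}\le\gamma\le\xi_i$ by \eqref{eq:const}, so \eqref{eq:dagger} for $p_i$ gives
\begin{equation}\label{eq:early}
k\not\sim_T l\ \Longrightarrow\ x_k\upharpoonright f_{kl}\neq x_l\upharpoonright f_{kl}.
\end{equation}
In particular $k\sim_R l$ implies $k\sim_T l$, and distinct shared coordinates are not $\sim_R$-equivalent. So we can choose representatives $m_0,\dots,m_{r-1}$ of the $\sim_R$-classes with $m_s=s$ for $s<d$; the classes of $m_s$ with $s\ge d$ contain only private coordinates. The tuple $(x_{m_s})_{s<r}$ is injective. Let $W$ be its derived tree, and for $i\in S$ let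
\[
\bar t_i=(y_i(m_s)\upharpoonright i)_{s<r}\in W ,
\]
an element of height $i$. By \eqref{eq:trace}, $y_i(k)\upharpoonright i=\bar t_i(s)$ whenever $k\sim_R m_s$, so $\bar t_i$ records all of $p_i$ up to level $i$.

\smallskip
\noindent\emph{Step 4: the choice of $i$ and $j$.} Let $\bar w\in W$ be given by Lemma~\ref{lem:somewheredense}, and let $\gamma'=\operatorname{ht}(\bar w)+1>\gamma$. By (N2) there are immediate successors $\bar u,\bar u'$ of $\bar w$ in $W$, of height $\gamma'$, with $\bar u(s)=\bar u'(s)$ for $s<d$ and $\bar u(s)\neq\bar u'(s)$ for $d\le s<r$. We shall send $\bar t_i$ above $\bar u$ and $\bar t_j$ above $\bar u'$, so we need the relevant deadlines to exceed $\gamma'$. By \eqref{eq:conv} there is a countable $N\subseteq\omega_1$ with $c_{\alpha^i_k}(\gamma')=e_k(\gamma')$ for all $i\notin N$ and $k<n$. By (f2),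
\begin{equation}\label{eq:late}
k\sim_T l,\ \ i,j\notin N,\ \ \alpha^i_k\neq\alpha^j_l\ \Longrightarrow\ f(\alpha^i_k,\alpha^j_l)>\gamma'>\gamma.
\end{equation}
Pick $i\in S\setminus N$ with $\bar t_i\ge\bar u$; then $\xi_i\ge i\ge\gamma'$. Define a tuple $\bar v$ of height $\xi_i$ by $\bar v(s)=p_i(\delta_s)$ for $s<d$, and let $\bar v(s)$ be any extension of $\bar u'(s)$ of height $\xi_i$ for $d\le s<r$. For $s<d$ we have $p_i(\delta_s)\ge\bar t_i(s)\ge\bar u(s)=\bar u'(s)$. Hence $\bar v\ge\bar u'\ge\bar w$, and $\bar t_j\ge\bar v$ for uncountably many $j\in S$. Among these choose $j>i$ with $j\notin N$ such that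
\begin{equation}\label{eq:follow}
c_{\alpha^j_l}(\nu)=e_l(\nu)\ \text{ for all }l<n\text{ and all }\nu\in\{\Delta(\alpha^i_k,\delta_m): d\le k<n,\ m<d\};
\end{equation}
this excludes only countably many $j$, by \eqref{eq:conv}, since the set of ordinals $\nu$ is finite.

\smallskip
\noindent\emph{Step 5: amalgamation.} We apply Lemma~\ref{lem:amalg} to $p=p_i$ and $q=p_j$. We have $\xi_j\ge j=\operatorname{ht}(\bar t_j)\ge\operatorname{ht}(\bar v)=\xi_i$, and $p_j(\delta_s)\ge\bar t_j(s)\ge\bar v(s)=p_i(\delta_s)$ for $s<d$, which is (A1). For (A2) let $\alpha=\alpha^i_k$ and $\beta=\alpha^j_l$ with $k,l\ge d$. Then $\alpha\neq\beta$, since $F_i\cap F_j=D$. We find $\zeta\le\min(\xi_i,f(\alpha,\beta))$ at which $p_i(\alpha)=y_i(k)$ and $p_j(\beta)=y_j(l)$ are separated. There are four cases.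
\begin{enumerate}
\item[(i)] $k\not\sim_T l$. Let $\zeta=f_{kl}$. Then $\zeta=f(\alpha,\beta)$ by \eqref{eq:const} and $\zeta\le\gamma\le\xi_i$. The restrictions to $\zeta$ are $x_k\upharpoonright f_{kl}$ and $x_l\upharpoonright f_{kl}$, which differ by \eqref{eq:early}.
\item[(ii)] $k\sim_T l$ and $k\not\sim_R l$. Let $\zeta=\gamma\le\xi_i$. Then $\zeta<f(\alpha,\beta)$ by \eqref{eq:late}, and the restrictions to $\zeta$ are $x_k\neq x_l$.
\item[(iii)] $k\sim_R l\sim_R m_s$ with $s\ge d$. Let $\zeta=\gamma'\le\xi_i$. Since $k\sim_T l$, \eqref{eq:late} gives $\zeta<f(\alpha,\beta)$. We have $y_i(k)\ge\bar t_i(s)\ge\bar u(s)$ and $y_j(l)\ge\bar t_j(s)\ge\bar u'(s)$, so the restrictions to $\zeta$ are $\bar u(s)\neq\bar u'(s)$.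
\item[(iv)] $k\sim_R l\sim_R m$ with $m<d$. Here $y_j(l)\ge\bar t_j(m)\ge p_i(\delta_m)$, so $p_j(\beta)\upharpoonright\xi_i=p_i(\delta_m)$. Let $f^*=f(\alpha,\delta_m)$ and $\zeta=\min(\xi_i,f^*)$. The nodes $p_i(\alpha)$ and $p_i(\delta_m)$ are separated at $\zeta$, by \eqref{eq:dagger} for $p_i$ if $f^*\le\xi_i$ and by injectivity of $p_i$ otherwise. Hence $p_i(\alpha)$ and $p_j(\beta)$ are separated at $\zeta$. Since $l\sim_T m$, we have $e_l=e_m=c_{\delta_m}$, so by \eqref{eq:follow} the branch $c_\beta$ agrees with $c_{\delta_m}$ at level $\Delta(\alpha,\delta_m)$. By (f3), applied with $e=c_\alpha$ and $e'=c_{\delta_m}$, we get $f(\alpha,\beta)=f^*\ge\zeta$.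
\end{enumerate}
So (A2) holds, and $p_i,p_j$ are compatible.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:transfer}]
The poset $Q$ has size at most $\lambda+\omega_1$ and is c.c.c.\ by Proposition~\ref{prop:ccc}. So it preserves the cardinal $\lambda$, and by Lemma~\ref{lem:branches} it forces that $R$ has at least $\lambda$ cofinal branches.
\end{proof}

\begin{remark}\label{rem:hypotheses}
The hypotheses on $T$ enter only through Lemma~\ref{lem:converge}, and freeness of $R$ only through Lemma~\ref{lem:somewheredense}. If $\lambda$ is uncountable, the c.c.c.\ of $Q$ fails without freeness. Indeed, let $R$ be a normal $\omega_1$-tree and let $R[\bar x]$ be a derived tree with $n$ factors, where $\bar x$ has height $\gamma$. Since $T_\gamma$ is countable, there are distinct $\alpha_0,\dots,\alpha_{n-1}$ whose branches agree at level $\gamma$, so that $f(\alpha_k,\alpha_l)>\gamma$ by (f2). For $\bar z\in R[\bar x]$ the function $\alpha_k\mapsto z_k$ is a condition, because its values are separated at $\gamma$, and two such conditions with a common extension come from comparable tuples. So an uncountable antichain of $R[\bar x]$ yields an uncountable antichain of $Q$.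
\end{remark}

\section{A free Suslin tree and a Kurepa tree without Aronszajn subtrees}\label{sec:model}

We prove Theorem~\ref{thm:model} in three steps: $\diamondsuit$ gives a free Suslin tree, $\sigma$-closed forcing preserves it, and a $\sigma$-closed, $\aleph_2$-c.c.\ poset adds the tree $T$.

\subsection*{A free Suslin tree from $\diamondsuit$}
The following result is due to Jensen; we include a proof for completeness. The tree is built level by level. At a limit stage $\delta$ the $\diamondsuit$-sequence guesses a maximal antichain of some derived tree, and level $\delta$ is chosen so that every \emph{tuple} of new nodes in that derived tree lies above a member of the guessed antichain. As each new node occurs in many tuples, the new nodes cannot be chosen one at a time; we choose all of them together by meeting countably many dense sets in a countable poset.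

\begin{proposition}\label{prop:free}
$\diamondsuit$ implies that there is a free Suslin tree.
\end{proposition}

\begin{proof}
Let $\langle A_\delta:\delta<\omega_1\rangle$ be a $\diamondsuit$-sequence and $\pi\colon\omega_1\to\omega_1^{<\omega}$ a bijection. The set $C=\{\delta:\pi[\delta]=\delta^{<\omega}\}$ is club. Let $S_\delta=\pi[A_\delta]$ for $\delta\in C$ and $S_\delta=\emptyset$ otherwise. For every $S\subseteq\omega_1^{<\omega}$ the set $\{\delta:S\cap\delta^{<\omega}=S_\delta\}$ is stationary, since it contains every $\delta\in C$ with $\pi^{-1}[S]\cap\delta=A_\delta$.

We construct $R$ with underlying set $\omega_1$, taking as the nodes of each new level the next unused ordinals, so that the underlying set of $R_{<\xi}$ is a countable ordinal $g(\xi)$. Level $0$ has one node, and every node receives exactly two immediate successors. Let $\delta$ be a limit ordinal and suppose that $R_{<\delta}$ has been built, with every node having extensions at all larger heights below $\delta$. For an injective tuple $\bar x$ in one level of $R_{<\delta}$ let $R_{<\delta}[\bar x]$ be the set of tuples in $R_{<\delta}$ above $\bar x$ whose entries have equal height. Let $\mathbb P$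 be the set of finite partial functions $p$ from $R_{<\delta}$ to $R_{<\delta}$ with $u\le p(u)$, and let $q\le p$ if $\operatorname{dom}(p)\subseteq\operatorname{dom}(q)$ and $p(u)\le_R q(u)$ for $u\in\operatorname{dom}(p)$. Consider the following countably many subsets of $\mathbb P$.
\begin{itemize}
\item For $u\in R_{<\delta}$ and $\varepsilon<\delta$: the set of $p$ with $u\in\operatorname{dom}(p)$ and $\operatorname{ht}(p(u))\ge\varepsilon$.
\item For each injective $\bar x=(x_k)_{k<n}$ in one level of $R_{<\delta}$ such that $S_\delta$ is a maximal antichain of $R_{<\delta}[\bar x]$, and each injective tuple $\bar u=(u_k)_{k<n}$ in $R_{<\delta}$: the set $E(\bar x,\bar u)$ of $p$ with all $u_k\in\operatorname{dom}(p)$ such that either some $p(u_k)$ is incomparable with $x_k$, or there is $\bar a\in S_\delta$ with $a_k\le p(u_k)$ for all $k<n$.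
\end{itemize}
The sets of the first kind are dense by the extension property. For $E(\bar x,\bar u)$, given $p$, add the missing $u_k$ to the domain with value $u_k$ and extend the values $p(u_k)$ to a common height at least $\operatorname{ht}(\bar x)$. If now every $p(u_k)$ is comparable with $x_k$, then $(p(u_k))_{k<n}\in R_{<\delta}[\bar x]$, so this tuple is comparable with some $\bar a\in S_\delta$. If it is above $\bar a$ we are done; otherwise replace $p(u_k)$ by $a_k$, which is possible because the $u_k$ are distinct.

Take a descending $\omega$-sequence in $\mathbb P$ that meets all these dense sets. For $u\in R_{<\delta}$ let $B_u$ be the downward closure of the values at $u$ of the members of the sequence. It is a chain containing $u$ and meeting every level below $\delta$. Let $R_\delta$ consist of one node placed above each of the distinct sets among the $B_u$. Then $R_\delta$ is countable, every $u\in R_{<\delta}$ has an extension in $R_\delta$, and (N4) holds at $\delta$. The resulting tree $R$ is a normal $\omega_1$-tree.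

Let $R[\bar x]$ be a derived tree with $n$ factors and $A$ a maximal antichain in it. By Lemma~\ref{lem:derived}(b) it suffices to show that $A$ is countable. The function $g$ is strictly increasing and continuous, so $g(\delta)=\delta$ for club many $\delta$; for these, $A\cap\delta^{<\omega}$ is the set of members of $A$ of height below $\delta$. Assign to each $\bar v\in R[\bar x]$ a member of $A$ comparable with it; for club many $\delta$, tuples of height below $\delta$ are assigned tuples of height below $\delta$. So there is a limit $\delta>\operatorname{ht}(\bar x)$ such that $S_\delta=A\cap\delta^{<\omega}$ and this set is a maximal antichain of $R_{<\delta}[\bar x]$. Let $\bar w\in R[\bar x]$ have height $\delta$. The $w_k$ are distinct, so $w_k$ is the node above $B_{u_k}$ for distinct $u_0,\dots,u_{n-1}$. Let $p\in E(\bar x,\bar u)$ be a member of the sequence chosen at stage $\delta$. For every $k$, both $p(u_k)$ and $x_k$ lie below $w_k$, so they are comparable. Hence the second alternative holds, and $\bar a<\bar w$ for some $\bar a\in A$. A member of $A$ of height at least $\delta$ would therefore lie strictly above another member of $A$. So all members of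 $A$ have height below $\delta$, and $A$ is countable.
\end{proof}

\subsection*{Preservation under $\sigma$-closed forcing}

\begin{proposition}\label{prop:preserve}
If $R$ is a free Suslin tree and $P$ is $\sigma$-closed, then $P$ forces that $R$ is a free Suslin tree.
\end{proposition}

\begin{proof}
Since $P$ preserves $\omega_1$, the tree $R$ is still a normal $\omega_1$-tree in the extension, and it has the same derived trees, as these are determined by finite tuples of nodes. By Lemma~\ref{lem:derived}(b), applied in the extension, it suffices to show: if $W=R[\bar x]$ and $p$ forces that $\dot A$ is a maximal antichain of $W$, then some extension of $p$ forces that $\dot A$ is countable.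

Let $E=\{(q,a)\in P\times W: q\Vdash a\in\dot A\}$. Let $\theta$ be a large regular cardinal and $M$ a countable elementary submodel of $H(\theta)$, the collection of sets of hereditary size less than $\theta$, with $P,R,\bar x,p,E\in M$. Then $\delta=M\cap\omega_1$ is a countable limit ordinal above $\operatorname{ht}(\bar x)$. A countable set that belongs to $M$ is a subset of $M$, so all elements of $W$ of height below $\delta$ are in $M$. Let $w_0,w_1,\dots$ enumerate the elements of $W$ of height $\delta$. We construct $p=p_0\ge p_1\ge\cdots$ in $M$ such that $p_{n+1}\Vdash a\in\dot A$ for some $a<w_n$.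

Given $p_n$, let $B$ be the set of $v\in W$ for which there are $q\le p_n$ and $a\le v$ with $(q,a)\in E$. Then $B\in M$, and $B$ is upward closed. It is dense: given $v\in W$, maximality of $\dot A$ yields $q\le p_n$ and $a$ comparable with $v$ such that $(q,a)\in E$, and the larger of $v$ and $a$ is in $B$. By Lemma~\ref{lem:derived}(c), $B$ contains all elements of $W$ of some height $\varepsilon\ge\operatorname{ht}(\bar x)$, and by elementarity there is such an $\varepsilon$ in $M$, so $\varepsilon<\delta$. Then $w_n\upharpoonright\varepsilon\in B\cap M$, and elementarity gives $q\le p_n$ in $M$ and $a\le w_n\upharpoonright\varepsilon$ with $(q,a)\in E$. Let $p_{n+1}=q$.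

A lower bound of the $p_n$ forces that every element of $W$ of height $\delta$ lies strictly above a member of $\dot A$. It therefore forces that all members of $\dot A$ have height below $\delta$, so that $\dot A$ is countable.
\end{proof}

\subsection*{The poset $K$}
We add $\lambda$ functions $h_\alpha\colon\omega_1\to\omega$ by countable approximations and let $T$ be the tree of their initial segments. To keep the levels of $T$ countable, a condition $p$ of height $\eta_p$ promises that level $\eta_p$ of $T$ consists exactly of the values of $p$. The same promise excludes Aronszajn subtrees, because it places every node of that level on one of countably many branches that the condition already names.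

Assume $\diamondsuit$, hence CH, and let $\lambda\ge\omega_2$. A condition in $K$ is a function $p\colon x_p\to{}^{\eta_p}\omega$, where $x_p\subseteq\lambda$ is countable and nonempty, $\eta_p<\omega_1$, and ${}^{\eta}\omega$ is the set of functions from $\eta$ to $\omega$. Let $q\le p$ if $x_p\subseteq x_q$, $\eta_p\le\eta_q$, $p(\alpha)\subseteq q(\alpha)$ for $\alpha\in x_p$, and $q(\alpha)\upharpoonright\eta_p\in\operatorname{ran}(p)$ for every $\alpha\in x_q$. This relation is transitive: if $r\le q\le p$ and $\alpha\in x_r$, then $r(\alpha)\upharpoonright\eta_q=q(\beta)$ for some $\beta\in x_q$, so $r(\alpha)\upharpoonright\eta_p=q(\beta)\upharpoonright\eta_p\in\operatorname{ran}(p)$.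

\begin{lemma}\label{lem:K}
$K$ is $\sigma$-closed and $\aleph_2$-c.c. Every descending sequence $p_0\ge p_1\ge\cdots$ has a lower bound $q$ with $x_q=\bigcup_n x_{p_n}$ and $\eta_q=\sup_n\eta_{p_n}$.
\end{lemma}

\begin{proof}
For $\alpha\in\bigcup_n x_{p_n}$ let $q(\alpha)=\bigcup\{p_n(\alpha):\alpha\in x_{p_n}\}$, a function with domain $\sup_n\eta_{p_n}$. Given $\alpha\in x_q$ and $n$, take $m\ge n$ with $\alpha\in x_{p_m}$; then $q(\alpha)\upharpoonright\eta_{p_n}=p_m(\alpha)\upharpoonright\eta_{p_n}\in\operatorname{ran}(p_n)$. So $q\le p_n$ for all $n$.

Given $\omega_2$ conditions, use CH and the $\Delta$-system lemma to find $\omega_2$ of them whose domains pairwise intersect in a fixed countable root $x$. By CH, for each $\eta<\omega_1$ the set ${}^\eta\omega$ has size at most $\omega_1$, and there are at most $\omega_1^{\omega}=\omega_1$ functions from $x$ to it and at most $\omega_1$ countable subsets of it. So two of these conditions, $p\neq q$, satisfy $\eta_p=\eta_q$, $p\upharpoonright x=q\upharpoonright x$ and $\operatorname{ran}(p)=\operatorname{ran}(q)$. Then $p\cup q$ is a condition with the same range, and it extends both.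
\end{proof}

Thus $K$ preserves all cardinals. For a $K$-generic filter $G$ let $h_\alpha=\bigcup\{p(\alpha):p\in G,\ \alpha\in x_p\}$, and let $T=\{h_\alpha\upharpoonright\xi:\alpha<\lambda,\ \xi<\omega_1\}$, ordered by inclusion.

\begin{lemma}\label{lem:T}
$K$ forces that $\dot T$ is an $\omega_1$-tree with no Aronszajn subtree and with at least $\lambda$ cofinal branches.
\end{lemma}

\begin{proof}
Any condition $p$ can be extended in three ways. For $\alpha\notin x_p$ we can add $\alpha$ to the domain with value $p(\beta)$ for some $\beta\in x_p$. For $\eta>\eta_p$ we can lengthen all values to domain $\eta$ by zeros. For distinct $\alpha,\beta\in x_p$ we can lengthen all values by one step, giving $\alpha$ the new value $1$ and all other indices the new value $0$. By density, each $h_\alpha$ is a function from $\omega_1$ to $\omega$, and the $h_\alpha$ are distinct. For $p\in G$ we have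
\begin{equation}\label{eq:level}
\{h_\alpha\upharpoonright\eta_p:\alpha<\lambda\}=\operatorname{ran}(p)=\{h_\alpha\upharpoonright\eta_p:\alpha\in x_p\}.
\end{equation}
Indeed $h_\alpha\upharpoonright\eta_p=p(\alpha)$ for $\alpha\in x_p$, and for arbitrary $\alpha<\lambda$ some $q\le p$ in $G$ has $\alpha\in x_q$, so $h_\alpha\upharpoonright\eta_p=q(\alpha)\upharpoonright\eta_p\in\operatorname{ran}(p)$. Level $\xi$ of $T$ is $\{h_\alpha\upharpoonright\xi:\alpha<\lambda\}$; it is countable by \eqref{eq:level} for some $p\in G$ with $\eta_p\ge\xi$. The sets $c_\alpha=\{h_\alpha\upharpoonright\xi:\xi<\omega_1\}$, $\alpha<\lambda$, are distinct cofinal branches.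

Suppose that $p$ forces that $\dot U\subseteq\dot T$ is downward closed, meets every level and contains no cofinal branch. For $q\le p$ and $\alpha<\lambda$, the condition $q$ forces $\dot c_\alpha\not\subseteq\dot U$, so there are $r\le q$ and $\zeta<\omega_1$ with $r\Vdash\dot h_\alpha\upharpoonright\zeta\notin\dot U$, and by lengthening we may take $\eta_r>\zeta$. Fix a map $n\mapsto(n_0,n_1)$ from $\omega$ onto $\omega\times\omega$ with $n_0\le n$. Build $p=p_0\ge p_1\ge\cdots$, enumerating each $x_{p_n}$ as $\{\alpha^n_m:m<\omega\}$ with repetitions allowed, and choosing $p_{n+1}$ as $r$ above for $q=p_n$ and $\alpha=\alpha^{n_0}_{n_1}$. Let $q$ be the lower bound from Lemma~\ref{lem:K}. For every $\alpha\in x_q$ there is $\zeta_\alpha<\eta_q$ with $q\Vdash\dot h_\alpha\upharpoonright\zeta_\alpha\notin\dot U$; as $\dot U$ is downward closed, $q\Vdash\dot h_\alpha\upharpoonright\eta_q\notin\dot U$. By \eqref{eq:level}, $q$ forces that these nodes make up level $\eta_q$ of $\dot T$. So $q$ forces that $\dot U$ misses level $\eta_q$, a contradiction.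
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:model}]
Combine Lemmas~\ref{lem:K} and~\ref{lem:T} with Propositions~\ref{prop:free} and~\ref{prop:preserve}.
\end{proof}

\section{The number of branches and limits of the method}\label{sec:limits}

An $\omega_1$-tree has $\omega_1$ nodes and hence at most $2^{\omega_1}$ cofinal branches. This bound is attained.

\begin{theorem}\label{thm:max}
Assume $\diamondsuit$, let $\lambda\ge\omega_2$ satisfy $\lambda^{\omega_1}=\lambda$, and let $K$ be the poset of Section~\ref{sec:model} for $\lambda$. In the extension by $K$ there is a free Suslin tree, $2^{\omega_1}=\lambda$, and for every normal free Suslin tree $R$ there is a c.c.c.\ poset forcing that $R$ has exactly $\lambda=2^{\omega_1}$ cofinal branches, the largest number any $\omega_1$-tree can have.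
\end{theorem}

\begin{proof}
A condition in $K$ is given by a countable subset of $\lambda$ and one of at most $2^\omega$ functions on it, so $|K|=\lambda^\omega\cdot2^\omega=\lambda$. Let $\dot g$ be a $K$-name for a function from $\omega_1$ to $\lambda$. Its interpretation is determined by choosing, for each $\xi<\omega_1$, a maximal antichain of conditions deciding $\dot g(\xi)$ together with the values decided. By the $\aleph_2$-c.c.\ these antichains have size at most $\omega_1$, so there are at most $(\lambda^{\omega_1})^{\omega_1}=\lambda$ such choices. Hence $\lambda^{\omega_1}=\lambda$ in the extension $V^K$, and $2^{\omega_1}\le\lambda$ there. Also $2^{\omega_1}\ge\lambda$ in $V^K$, since $T$ has $\lambda$ cofinal branches. A free Suslin tree exists in $V^K$ by Theorem~\ref{thm:model}.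

Work in $V^K$ and let $R$ be a normal free Suslin tree. Theorem~\ref{thm:transfer} gives a c.c.c.\ poset $Q$ of size at most $\lambda$ that adds at least $\lambda$ cofinal branches to $R$. A subset of $\omega_1$ in the extension by $Q$ is determined by one countable antichain of $Q$ for each $\xi<\omega_1$, so $Q$ forces $2^{\omega_1}\le(\lambda^\omega)^{\omega_1}=\lambda$. After forcing with $Q$, the number of cofinal branches of $R$ is at least $\lambda$ and at most $2^{\omega_1}\le\lambda$.
\end{proof}

Remark~\ref{rem:hypotheses} concerns the particular poset $Q$. The next proposition applies to all c.c.c.\ posets. A tree is \emph{special} if it is a countable union of antichains.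

\begin{proposition}\label{prop:necessary}
Let $R$ be a normal Suslin tree, let $n\ge1$, and let a c.c.c.\ poset $P$ force that $R$ has at least $n$ cofinal branches. Then for some injective $n$-tuple $\bar x$ of nodes of equal height, $R[\bar x]$ has a downward closed subtree which is a Suslin tree. In particular, if for some $n$ all derived trees of $R$ with $n$ factors are special, then no c.c.c.\ poset forces $R$ to have $n$ cofinal branches, so none makes $R$ a Kurepa tree.
\end{proposition}

\begin{proof}
Let $\dot b_0,\dots,\dot b_{n-1}$ be names for distinct cofinal branches. Finitely many distinct branches differ pairwise at some level, so there are $q\in P$ and distinct nodes $x_0,\dots,x_{n-1}$ of equal height with $q\Vdash x_k\in\dot b_k$ for all $k<n$. Let $W$ be the set of $\bar z\in R[\bar x]$ for which some $q'\le q$, a \emph{witness}, forces $z_k\in\dot b_k$ for all $k<n$. Then $W$ is downward closed in $R[\bar x]$. It has elements of every height $\xi\ge\operatorname{ht}(\bar x)$, since some $q'\le q$ decides all $\dot b_k(\xi)$. So $W$ is an $\omega_1$-tree. If witnesses for $\bar z,\bar z'\in W$ have a common extension and $\operatorname{ht}(\bar z)\le\operatorname{ht}(\bar z')$,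 then $z_k$ and $z'_k$ are forced onto the same branch, so $z_k\le z'_k$ for all $k$ and $\bar z\le\bar z'$. Thus incomparable elements of $W$ have incompatible witnesses, and antichains of $W$ are countable because $P$ is c.c.c. An uncountable chain in $W$ has elements of uncountably many heights, so its first coordinates would form an uncountable chain in $R$. Hence $W$ is a Suslin tree. If $R[\bar x]$ were special, then $W$ would be a countable union of countable antichains, although it is uncountable.
\end{proof}

So the conclusion of Theorem~\ref{thm:transfer} requires, for every $n$, a derived tree of $R$ with $n$ factors that contains a Suslin subtree; in this sense some hypothesis on the derived trees of $R$, such as freeness, cannot simply be dropped. The hypothesis on the ground model cannot be dropped either, if a Mahlo cardinal is consistent.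

\begin{remark}\label{rem:JS}
This remark is not used in the proofs above. Jensen and Schlechta \cite{JS} proved that after the L\'evy collapse of a Mahlo cardinal to $\omega_2$ there are no Kurepa trees in any c.c.c.\ extension. In that model $\diamondsuit$ holds, so there is a free Suslin tree by Proposition~\ref{prop:free}, and no free Suslin tree there can be made Kurepa by a c.c.c.\ poset. Together with Theorem~\ref{thm:answer} this shows that, modulo a Mahlo cardinal, the statement in the Question is independent of ZFC together with the existence of a free Suslin tree.
\end{remark}

\begin{thebibliography}{9}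

\bibitem{JS}
Jensen and Schlechta, \emph{Results on the generic Kurepa hypothesis}, Arch. Math. Logic 30 (1990).

\bibitem{Krueger}
John Krueger, \emph{A Rigid Kurepa Tree From a Free Suslin Tree}, arXiv:2303.05633 (2023).

\end{thebibliography}
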